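# Collection in cofinal $\Delta_0$-elementary extensions

## The guess that collection passes upward

A collection scheme says that a definable relation which assigns to each $x$ below a bound at least one $y$ can already be satisfied by $y$'s below a bound. Suppose $M$ is a cofinal submodel of $K$. Then "bounded" means the same in both models, since each bound in $K$ can be replaced by a larger one in $M$. If moreover $M$ and $K$ agree on bounded formulas, the first guess is that collection in $M$ gives collection in $K$. We make this precise and then test it.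

**Definition 1 (language, formulas, base theory).** The language is $\mathcal L_A=\{0,1,+,\times,<\}$. A $\Delta_0$ formula has only bounded quantifiers; $\Sigma_0=\Pi_0=\Delta_0$, a $\Sigma_{k+1}$ formula is $\exists\bar x\,\pi$ with $\pi\in\Pi_k$, and $\Pi_{k+1}$ is dual, all up to logical equivalence. $\mathbf{PA}^-$ is the theory of the non-negative parts $R^{\ge0}$ of commutative discretely ordered rings $R$ (discretely: no element lies strictly between $0$ and $1$). We write $\bar x<\bar u$ for the componentwise relation, and $\bar x<v$ if every component is $<v$. An initial segment is a downward closed subset.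

We use freely that Boolean combinations of $\Sigma_k$ formulas are both $\Sigma_{k+1}$ and $\Pi_{k+1}$, and that for $k\ge1$ prefixing $\exists\bar x<v$ keeps a formula $\Sigma_k$ and prefixing $\forall\bar x<v$ keeps it $\Pi_k$. For instance, order $\mathbb Z[X]$ by the sign of the leading coefficient; then $\mathbb Z[X]^{\ge0}\models\mathbf{PA}^-$.

**Definition 2 (extensions).** For $\mathcal L_A$-structures $M\subseteq K$, $M\subseteq_{\mathrm{cof}}K$ means that $M$ is a substructure and every element of $K$ is $\le$ some element of $M$; $M\subseteq_{\mathrm{end}}K$ means that $M$ is a substructure and every element of $K$ below an element of $M$ lies in $M$; $M\prec_\Gamma K$ means that $M$ is a $\Gamma$-elementary substructure; $M\prec^{\mathrm{cof}}_{\Delta_0}K$ means $M\subseteq_{\mathrm{cof}}K$ and $M\prec_{\Delta_0}K$.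

For example, $\mathbb N\subseteq_{\mathrm{end}}\mathbb Z[X]^{\ge0}$. Also $\mathbb Z[X^2]^{\ge0}\subseteq_{\mathrm{cof}}\mathbb Z[X]^{\ge0}$, because each polynomial is below some $X^{2k}$; but this pair is not $\Delta_0$-elementary, since $\exists y\le z\;y\cdot y=z$ holds at $z=X^2$ only in the larger model.

Recall two facts. If $I\subseteq_{\mathrm{end}}N$, then $I\prec_{\Delta_0}N$, as bounded quantifiers with parameters in $I$ range over elements of $I$. If moreover $N\models\mathbf{PA}^-$, then $I\models\mathbf{PA}^-$: differences of elements of $I$ form a discretely ordered ring, and if $a\ge b$ are in $I$ then $a-b\le a$ is in $I$.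

**Definition 3 (collection).** $\mathbf{Coll}(\Sigma_{n+1})$ is the scheme
$$\forall\vec z\,\forall\vec u\,\bigl(\forall\vec x<\vec u\,\exists\vec y\,\varphi(\vec x,\vec y,\vec z)\to\exists\vec v\,\forall\vec x<\vec u\,\exists\vec y<\vec v\,\varphi(\vec x,\vec y,\vec z)\bigr),\qquad\varphi\in\Sigma_{n+1}.$$

The tuple $\vec v$ may be replaced by its maximum. Also, only $\Pi_n$ matrices matter: if $\varphi=\exists\bar t\,\theta$ with $\theta\in\Pi_n$, a bound for $(\bar y,\bar t)$ in $\theta$ is a bound for $\bar y$ in $\varphi$. So $\mathbf{Coll}(\Sigma_{n+1})$ fails in a model iff there are $\theta\in\Pi_n$ and parameters with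
$$\forall\bar x<\bar u\,\exists\bar y\,\theta(\bar x,\bar y,\bar z)\quad\text{and}\quad\forall v\,\exists\bar x<\bar u\,\forall\bar y<v\,\neg\theta(\bar x,\bar y,\bar z).\tag{1}$$

Now to the tests. The guess is: if $M\prec^{\mathrm{cof}}_{\Delta_0}K$ are models of $\mathbf{PA}^-$ and $M\models\mathbf{Coll}(\Sigma_{n+1})$, then $K\models\mathbf{Coll}(\Sigma_{n+1})$.

The case $M=\mathbb N$ is fine: in a model of $\mathbf{PA}^-$ every element below a standard number is standard, so $K=\mathbb N$.

Next take $n=0$ and an instance whose parameters $\bar u,\bar z$ lie in $M$. Let $K\models\forall\bar x<\bar u\,\exists\bar y\,\delta(\bar x,\bar y,\bar z)$ with $\delta\in\Delta_0$, and suppose there is no bound. For each $v\in M$ the $\Delta_0$ statement $\exists\bar x<\bar u\,\forall\bar y<v\,\neg\delta$ holds in $K$, hence in $M$. By $\mathbf{Coll}(\Sigma_1)$ in $M$, read contrapositively, some $\bar x<\bar u$ in $M$ has $M\models\forall\bar y\,\neg\delta(\bar x,\bar y,\bar z)$. If $K$ had $\bar y$ with $\delta(\bar x,\bar y,\bar z)$, pick $b\in M$ above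 $\bar y$; then $\exists\bar y<b\,\delta$ would hold in $M$. So $K\models\forall\bar y\,\neg\delta(\bar x,\bar y,\bar z)$, a contradiction. The guess survives.

The argument stops as soon as a parameter lies in $K\setminus M$: the statement "$v$ is not a bound" cannot be pulled down to $M$. The sensible repair is to find, inside $M$, an element that codes enough about the parameter. We shall see that this works when exponentiation is available, and that in general nothing can be done.

There is a companion question about a semantic form of collection.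

**Definition 4 (the condition $\mathrm{cof}_m$).** For $M\prec N$ let $\sup_N(M)=\{a\in N:a\le m\text{ for some }m\in M\}$, the unique $K$ with $M\subseteq_{\mathrm{cof}}K\subseteq_{\mathrm{end}}N$. For $m\ge0$, $M\models\mathbf{PA}^-$ satisfies $\mathrm{cof}_m$ iff $M\prec_{\Sigma_m}\sup_N(M)$ for every $N\models\mathbf{PA}^-$ with $M\prec N$.

For instance $\mathbb N$ satisfies every $\mathrm{cof}_m$, because $\sup_N(\mathbb N)=\mathbb N$. In general $\sup_N(M)$ is an initial segment of $N$ closed under $+,\times$, so it is a model of $\mathbf{PA}^-$, $\sup_N(M)\prec_{\Delta_0}N$, and hence $M\prec^{\mathrm{cof}}_{\Delta_0}\sup_N(M)$.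

Taishi Kurahashi and Yoshiaki Minami, "On collection schemes and Gaifman's splitting theorem", arXiv:2402.09255 (2024), is the source of the two questions, for $n\ge0$ and $M\prec^{\mathrm{cof}}_{\Delta_0}K$: does $\mathbf{Coll}(\Sigma_{n+1})$ pass from $M$ to $K$, and does $\mathrm{cof}_{n+1}$ pass from $M$ to $K$? The answers are as follows. We work in ZFC.

**Theorem 1 (Question 1: No, for every $n\ge0$).** For every $n\ge 0$ there are $M,K\models\mathbf{PA}^-$ with $M\prec^{\mathrm{cof}}_{\Delta_0}K$, $M\models\mathbf{Coll}(\Sigma_{n+1})$ and $K\not\models\mathbf{Coll}(\Sigma_{n+1})$.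

**Theorem 2 (Question 2: Yes for $n=0$, No for every $n\ge1$).** Every model of $\mathbf{PA}^-$ satisfies $\mathrm{cof}_1$. For every $n\ge1$ there are models $M\prec_{\Delta_0}^{\mathrm{cof}}K$ of $\mathbf{PA}^-$ such that $M$ satisfies $\mathrm{cof}_{n+1}$ and $K$ does not.

**Theorem 3 (complements, not needed for the two questions).** Let $M\prec^{\mathrm{cof}}_{\Delta_0}K$ be models of $\mathbf{PA}^-$ and $M\models\mathbf{Coll}(\Sigma_{n+1})$.

(a) $M\prec_{\Sigma_{n+2}}K$, and $K\models\mathbf{Coll}(\Sigma_n)$ if $n\ge1$. So at most one level of collection is lost.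

(b) $K\models\mathbf{Coll}(\Sigma_{n+1})$ iff $K$ satisfies $\mathrm{cof}_{n+2}$.

(c) If moreover $M\models I\Delta_0+\exp$ (for $n\ge1$, $M\models I\Delta_0$ suffices), then $K\models\mathbf{Coll}(\Sigma_{n+1})$.

(d) The pairs in Theorems 1 and 2 can be taken countable.

## One level below: what $K$ inherits, and the link with $\mathrm{cof}_m$

The purpose of this section is to prove Theorem 3(a),(b) and to reduce Theorem 2 to Theorem 1. First, collection lets us move bounded quantifiers inward.

**Lemma 1.** For $\eta\in\Sigma_k$ there is $\eta'\in\Sigma_k$ such that $\mathbf{PA}^-+\mathbf{Coll}(\Sigma_k)$ (just $\mathbf{PA}^-$ if $k=0$) proves $\forall\bar y<v\,\eta\leftrightarrow\eta'$. Dually for $\exists\bar y<v$ and $\Pi_k$.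

*Proof.* By induction on $k$; the case $k=0$ is trivial. Let $k\ge1$, $\eta=\exists\bar w\,\pi$ with $\pi\in\Pi_{k-1}$. By $\mathbf{Coll}(\Sigma_k)$,
$$\forall\bar y<v\,\exists\bar w\,\pi\;\leftrightarrow\;\exists s\,\forall\bar y<v\,\exists\bar w<s\,\pi .$$
By the dual form of the induction hypothesis (note that $\mathbf{Coll}(\Sigma_k)$ contains $\mathbf{Coll}(\Sigma_{k-1})$ when $k\ge2$), $\exists\bar w<s\,\pi$ is equivalent to a $\Pi_{k-1}$ formula. Prefixing $\forall\bar y<v$ keeps it $\Pi_{k-1}$, and prefixing $\exists s$ makes it $\Sigma_k$. The dual statement follows by negation. $\square$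

**Definition 5 (strong collection).** For $k\ge1$, $\mathrm{SColl}_k$ is the scheme: for each $\pi\in\Pi_{k-1}$,
$$\forall w\,\exists h\,\forall\bar p<w\,\bigl(\exists\bar u\,\pi(\bar p,\bar u)\to\exists\bar u<h\,\pi(\bar p,\bar u)\bigr).$$

Here $h$ bounds witnesses for those $\bar p$ that have one; nothing is assumed about the others. In $\mathbb N$ it holds for all $k$: only finitely many $\bar p<w$ matter. Also $\mathrm{SColl}_k$ implies $\mathbf{Coll}(\Sigma_k)$: write the $\Sigma_k$ formula as $\exists\bar t\,\pi$ with $\pi\in\Pi_{k-1}$, let $\bar p$ consist of $\bar x$ and the parameters, let $\bar u=(\bar y,\bar t)$, and take $w$ above the bound and the parameters.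

**Lemma 2.** Let $M\prec^{\mathrm{cof}}_{\Delta_0}K$ be models of $\mathbf{PA}^-$, $M\models\mathbf{Coll}(\Sigma_{n+1})$. Then $M\prec_{\Sigma_{n+2}}K$, and $K\models\mathrm{SColl}_k$ and $K\models\mathbf{Coll}(\Sigma_k)$ for $1\le k\le n$.

*Proof.* Induction on $n$.

**Step 1: the case $n=0$.** We need $M\prec_{\Sigma_2}K$. First $M\prec_{\Sigma_1}K$: a witness in $K$ for a $\Sigma_1$ formula with parameters in $M$ is below some $b\in M$, and $\exists\bar x<b\,\delta$ is $\Delta_0$, so it holds in $M$. Now let $K\models\exists\bar x\,\forall\bar y\,\delta(\bar x,\bar y,\bar z)$, $\delta\in\Delta_0$, $\bar z\in M$, with a witness $\bar x<b\in M$. For all $v\in M$, $K$ and hence $M$ satisfies $\exists\bar x<b\,\forall\bar y<v\,\delta$. If $M\models\forall\bar x<b\,\exists\bar y\,\neg\delta$, then $\mathbf{Coll}(\Sigma_1)$ would give a $v$ contradicting this. So $M\models\exists\bar x<b\,\forall\bar y\,\delta$. Conversely, $\Pi_1$ facts with parameters in $M$ go up because $M\prec_{\Sigma_1}K$.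

**Step 2: $\mathrm{SColl}_n$ in $K$, for $n\ge1$.** By induction $M\prec_{\Sigma_{n+1}}K$ and $K\models\mathrm{SColl}_k,\mathbf{Coll}(\Sigma_k)$ for $1\le k\le n-1$. Let $\pi\in\Pi_{n-1}$. A larger $w$ makes the statement stronger, so by cofinality we may take $w\in M$. Trivially
$$M\models\forall\bar p<w\,\exists s\,\bigl(\forall\bar u\,\neg\pi\;\vee\;\exists\bar u<s\,\pi\bigr),$$
and the matrix is a disjunction of a $\Pi_n$ and a $\Sigma_n$ formula, hence $\Sigma_{n+1}$. Collection in $M$ gives $h\in M$ with $M\models\forall\bar p<w\,(\forall\bar u\,\neg\pi\vee\exists\bar u<h\,\pi)$. Let $\pi^h(\bar p)$ be the $\Pi_{n-1}$ formula equivalent to $\exists\bar u<h\,\pi$ in both $M$ and $K$ (Lemma 1 at level $n-1$, available in both models). Then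
$$M\models\forall\bar p<w\,\forall\bar u\,(\neg\pi(\bar p,\bar u)\vee\pi^h(\bar p)).$$
This is $\Pi_n$, so it holds in $K$. Thus $K\models\mathrm{SColl}_n$, and therefore $K\models\mathbf{Coll}(\Sigma_n)$.

**Step 3: $\Sigma_{n+2}$-elementarity, for $n\ge1$.** Let $K\models\exists\bar x\,\forall\bar y\,\eta(\bar x,\bar y,\bar z)$, $\eta\in\Sigma_n$, $\bar z\in M$, with a witness $\bar x<b\in M$. For $v\in M$, $K\models\exists\bar x<b\,\forall\bar y<v\,\eta$. By Lemma 1 at level $n$, now available in $K$ by Step 2, this is equivalent in $M$ and in $K$ to the same $\Sigma_n$ formula, so it holds in $M$. As $\neg\eta\in\Pi_n\subseteq\Sigma_{n+1}$, $\mathbf{Coll}(\Sigma_{n+1})$ gives $M\models\exists\bar x<b\,\forall\bar y\,\eta$ as in Step 1. Conversely, $\Pi_{n+1}$ facts go up since $M\prec_{\Sigma_{n+1}}K$. $\square$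

This is Theorem 3(a). It also extends our second test to all $n$.

**Remark.** Instances of $\mathbf{Coll}(\Sigma_{n+1})$ with parameters in $M$ hold in $K$. Let $K\models\forall\bar x<\bar u\,\exists\bar y\,\theta$ with $\theta\in\Pi_n$ and parameters in $M$. This is $\Pi_{n+2}$, so it holds in $M$; collection in $M$ gives $v$ with $M\models\forall\bar x<\bar u\,\exists\bar y<v\,\theta$; by Lemma 1 this is one and the same $\Pi_n$ statement in both models, so it holds in $K$. Hence a failure in $K$ must use an element of $K\setminus M$ as a parameter.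

**Lemma 3.** (i) Every model of $\mathbf{PA}^-$ satisfies $\mathrm{cof}_1$. (ii) $\mathbf{Coll}(\Sigma_{m+1})$ implies $\mathrm{cof}_{m+2}$ ($m\ge0$). (iii) If $K\models\mathbf{PA}^-$ satisfies $\mathrm{SColl}_1,\dots,\mathrm{SColl}_m$ and $K\not\models\mathbf{Coll}(\Sigma_{m+1})$, then $K$ fails $\mathrm{cof}_{m+2}$.

*Proof.* (i) A $\Sigma_1$ fact with parameters in $M$ that holds in $\sup_N(M)$ holds in $N$, since $\sup_N(M)\prec_{\Delta_0}N$, hence in $M$. Conversely $\Sigma_1$ facts go up from $M$ since $M\prec_{\Delta_0}\sup_N(M)$.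

(ii) Apply Lemma 2 to $M\prec^{\mathrm{cof}}_{\Delta_0}\sup_N(M)$.

(iii) By (1) there are $\theta\in\Pi_m$ and parameters in $K$ with $K\models\forall\bar x<\bar u\,\exists\bar y\,\theta$ and $K\models\forall v\,\exists\bar x<\bar u\,\forall\bar y<v\,\neg\theta$. By compactness take $N\succ K$ with some $w_\infty\in N$ above all of $K$, and let $K^*=\sup_N(K)$.

Claim: $K^*\prec_{\Sigma_i}N$ for $i\le m$. For $i=0$ this is clear. Let $1\le i\le m$, $N\models\exists\bar u'\,\pi(\bar p,\bar u')$ with $\pi\in\Pi_{i-1}$, $\bar p\in K^*$, and pick $w\in K$ with $\bar p<w$. Take $h\in K$ from $\mathrm{SColl}_i$ for this $w$. Since $K\prec N$, the statement about $w,h$ holds in $N$, so there is $\bar u'<h$ in $N$ with $\pi(\bar p,\bar u')$. Then $\bar u'\in K^*$, and $K^*\models\pi(\bar p,\bar u')$ by induction. The converse direction is clear by induction.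

By elementarity, some $\bar x\in N$ with $\bar x<\bar u$ satisfies $N\models\forall\bar y<w_\infty\,\neg\theta(\bar x,\bar y)$. Then $\bar x\in K^*$, all $\bar y\in K^*$ are below $w_\infty$, and by the claim $K^*\models\forall\bar y\,\neg\theta(\bar x,\bar y)$. So the $\Sigma_{m+2}$ statement $\exists\bar x<\bar u\,\forall\bar y\,\neg\theta$ holds in $K^*$ and fails in $K$. $\square$

*Proof of Theorem 3(b).* If $K\models\mathbf{Coll}(\Sigma_{n+1})$, then Lemma 3(ii) for $K$ gives $\mathrm{cof}_{n+2}$. Conversely, $K\models\mathrm{SColl}_1,\dots,\mathrm{SColl}_n$ by Lemma 2, so if $K\not\models\mathbf{Coll}(\Sigma_{n+1})$, then Lemma 3(iii) says that $\mathrm{cof}_{n+2}$ fails. $\square$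

*Proof of Theorem 2 from Theorem 1.* The first sentence is Lemma 3(i). For $n\ge1$ put $m=n-1$ and take $M,K$ from Theorem 1 for $m$. By Lemma 3(ii), $M$ satisfies $\mathrm{cof}_{m+2}=\mathrm{cof}_{n+1}$. By Lemma 2, $K\models\mathrm{SColl}_1,\dots,\mathrm{SColl}_m$, so by Lemma 3(iii) $K$ fails $\mathrm{cof}_{n+1}$. $\square$

## Exponentiation makes the guess true

This section proves Theorem 3(c). It carries out the repair announced above, coding the needed information about a parameter of $K\setminus M$ inside $M$, and it shows where coding is used.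

Recall some standard facts (Paris–Kirby 1978; Hájek–Pudlák, *Metamathematics of First-Order Arithmetic*, Ch. I). For $n\ge1$: $I\Delta_0+\mathbf{Coll}(\Sigma_{n+1})\vdash I\Sigma_n$, and $I\Sigma_n\vdash\exp$. There are a $\Delta_0$ pairing function and a $\Delta_0$ membership relation for codes of finite sets such that $I\Sigma_n$ ($n\ge1$), resp. $I\Delta_0+\exp$ ($n=0$), proves the following for all formulas obtained from $\Sigma_n$ formulas by Boolean operations and bounded quantification: induction, the least number principle, and that every bounded set so defined is coded, with codes of subsets of $[0,w)$ bounded by $2^w$.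

*Proof of Theorem 3(c).*

**Step 1: $K$ has the same coding.** We have $M\models I\Sigma_n+\exp$ (for $n=0$, $I\Delta_0+\exp$). These theories have $\Pi_{n+2}$ axiomatizations, so $K$ satisfies them too, since $M\prec_{\Sigma_{n+2}}K$.

**Step 2: move the parameters into the argument.** Let $K\models\forall x<a\,\exists y\,\theta_0(x,y,q)$, $\theta_0\in\Pi_n$, $a>0$; using pairing, single variables suffice. Here $a,q\in K$. Put $\theta(\langle a,q,x\rangle,y):=\theta_0(x,y,q)$, a $\Pi_n$ formula $\theta(s,y)$ with no parameters, and choose $b\in M$ above all $\langle a,q,x\rangle$, $x<a$. Choose $B\in M$ such that all subsets of $[0,b)^2$ coded in $M$ have codes $<B$; this is where $\exp$ enters.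

**Step 3: find in $M$ a preorder that compares least witnesses.** Let $Q(P,v)$ be
$$P\text{ codes a total preorder }\preceq_P\text{ of }[0,b)\ \wedge\ \forall s,s'<b\,\forall y\le v\,[s\preceq_Ps'\wedge\theta(s',y)\to\exists y'\le y\,\theta(s,y')].$$
Work in $M$. For each $v$ there is $P_v<B$ with $Q(P_v,v)$: let $\mu(s)$ be the least $y\le v$ with $\theta(s,y)$, and $v+1$ if there is none; let $s\preceq s'$ iff $\mu(s)\le\mu(s')$. Equivalently, $\forall y\le v\,(\theta(s',y)\to\exists y'\le y\,\theta(s,y'))$, so this total preorder is of the allowed complexity and is coded. If $Q(P,v)$ and $v'\le v$, then $Q(P,v')$. By Lemma 1 at level $n$, $\exists y'\le y\,\theta$ is equivalent in $M$ to a $\Pi_n$ formula, so $Q$ is equivalent to a $\Pi_{n+1}$ formula and $\neg Q$ to a $\Sigma_{n+1}$ formula. If $M\models\forall P<B\,\exists v\,\neg Q(P,v)$, then $\mathbf{Coll}(\Sigma_{n+1})$ and monotonicity give $v_0$ with $\neg Q(P,v_0)$ for all $P<B$, contradicting $Q(P_{v_0},v_0)$. So there is $P\in M$ with $M\models\forall v\,Q(P,v)$.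

**Step 4: use $P$ in $K$.** By (a), $\mathbf{Coll}(\Sigma_n)$ holds in $M$ and in $K$ (nothing is needed if $n=0$), so $\exists y'\le y\,\theta$ is equivalent in both to the same $\Pi_n$ formula, and $\forall v\,Q(P,v)$ is equivalent in both to one $\Pi_{n+1}$ formula with parameters $P,b\in M$. It holds in $K$. In $K$, by $\Delta_0$ induction, there is $x_0<a$ such that $\langle a,q,x_0\rangle$ is $\preceq_P$-greatest among the $\langle a,q,x\rangle$, $x<a$. Choose $y_0$ with $\theta_0(x_0,y_0,q)$. Then for every $x<a$ there is $y'\le y_0$ with $\theta_0(x,y',q)$. So $K\models\mathbf{Coll}(\Sigma_{n+1})$. $\square$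

Without induction and $\exp$ this stops at Step 2: there need be no $B$, no code of a preorder, and no least witness. So a counterexample has to be a model of $\mathbf{PA}^-$ with little coding, and we may try to design one freely from a ring of polynomials.

## Discretely ordered rings that remember a graph

We want a model of $\mathbf{PA}^-$ whose $\Delta_0$ formulas can talk about a given linear order with given binary relations, and about little else. The elements of the order index variables of a polynomial ring; whether a relation holds between $j$ and $k$ is recorded by whether a monomial $e_iT_jT_k$ may have arbitrary rational coefficients.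

Let $J$ be a linear order with two distinguished elements $b_1<b_2$ and with sets $R_0,\dots,R_r$ of two-element subsets of $J$, where $R_0=\emptyset$. Use variables $e_0<\dots<e_r$, followed by $T_j$ ($j\in J$), ordered by $J$. Compare monomials at the largest variable where the exponents differ. This is a linear order compatible with multiplication, with least element $1$. Order the rational polynomials in these variables by the sign of the leading coefficient; this gives an ordered ring.

**Definition 6 (special monomials, the ring $A_J$).** A monomial is *special* if its degree is $\ge3$ and it is not of the form $e_iT_jT_k$ with $j\ne k$, $\{j,k\}\notin R_i$. $A_J$ is the set of polynomials whose non-special monomials have integer coefficients.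

For example, $e_0T_j^2$ is special, so $\frac12e_0T_j^2\in A_J$. As $R_0=\emptyset$, for $j\ne k$ the monomial $e_0T_jT_k$ is not special, so $\frac12e_0T_jT_k\notin A_J$. And $\frac12T_j\notin A_J$. For subsets $J'\subseteq J$ (not necessarily containing $b_1,b_2$) we use the induced order and relations.

**Lemma 4.** (a) $A_J$ is a discretely ordered ring, so $A_J^{\ge0}\models\mathbf{PA}^-$. (b) If $J\subseteq J'$, then $A_J\subseteq A_{J'}$. If $J$ is an initial segment of $J'$, then $A_J^{\ge0}$ is an initial segment of $A_{J'}^{\ge0}$. If $j$ exceeds all indices occurring in $f$, then $f<T_j$. (c) An isomorphism $J\cong J'$ respecting the order and (in both directions) the $R_i$ induces an ordered ring isomorphism $A_J\cong A_{J'}$ fixing the $e_i$.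

*Proof.* (a) A special monomial times a monomial $\ne1$ has degree $\ge4$ and so is special. So if $\mu=\mu_1\mu_2$ is non-special, both factors are non-special; hence the coefficient of $\mu$ in a product of two elements of $A_J$ is a sum of products of integers. So $A_J$ is a ring. A non-constant positive element has leading monomial $\ne1$ with a positive coefficient, so it exceeds all integers; constants are in $\mathbb Z$, as $1$ is non-special. So the order is discrete.

(b) The first claim is clear. If $f\in A_{J'}$ involves some $T_j$ with $j\in J'\setminus J$, then so does its leading monomial, which is then larger than all monomials of $A_J$; so if $f\geq 0$, then $f$ exceeds all of $A_J$. The last claim holds for the same reason. (c) is clear. $\square$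

Now let $b_1,b_2\in J$ and work in $A_J^{\ge0}$ with parameters $e_0,\dots,e_r,T_{b_1},T_{b_2}$. Our aim is to define, by $\Delta_0$ formulas, "codes" of elements of $J$, and the relations $R_i$ and $<$ on them.

First, $z\cdot z<e_0$ iff $z\in\mathbb N$: if $z$ is not constant, its leading monomial $\mu$ is at least $e_0$, the least monomial $\ne1$, and $z^2$ has leading monomial $\mu^2\ge e_0^2>e_0$. Let $\mathrm{Div}(f)$ be the $\Delta_0$ formula
$$\forall z<e_0\,\bigl(0<z\wedge z\cdot z<e_0\to\exists g\le f\;z\cdot g=f\bigr).$$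
It says that $f$ is divisible by all positive integers, i.e. that all monomials of $f$ are special.

Let $\mathrm{Pt}(x)$ be the formula
$$x>0\wedge\mathrm{Div}(e_0x^2)\wedge(\neg\mathrm{Div}(e_0xT_{b_1})\vee\neg\mathrm{Div}(e_0xT_{b_2})).$$
Write $x=x_0+\sum_j\alpha_jT_j+\sum_i\gamma_ie_i+(\text{degree}\ge2)$ with integers $x_0,\alpha_j,\gamma_i$. If $x_0\ne0$, then $e_0x^2$ contains $x_0^2e_0$, so $\mathrm{Div}(e_0x^2)$ fails. Let $x_0=0$. Monomials of degree $\ge4$ are special, and so are $e_0T_j^2$, $e_0e_iT_j$ and $e_0e_ie_l$; so the non-special part of $e_0x^2$ is $\sum_{j<k}2\alpha_j\alpha_k\,e_0T_jT_k$, and that of $e_0xT_b$ is $\sum_{j\ne b}\alpha_j\,e_0T_jT_b$. Thus $\mathrm{Div}(e_0x^2)$ says that at most one $\alpha_j$ is nonzero, and the disjunction then says that some $\alpha_j$ is nonzero (a single $j$ cannot equal both $b_1$ and $b_2$). Hence $\mathrm{Pt}(x)$ holds iff $x>0$, $x_0=0$ and exactly one $\alpha_j$ is $\ne0$. Denote this $j$ by $j(x)$. Every $j\in J$ is $j(T_j)$.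

**Lemma 5.** For $x,y$ satisfying $\mathrm{Pt}$:
$$\mathrm{Div}(e_ixy)\iff j(x)=j(y)\ \text{or}\ \{j(x),j(y)\}\in R_i;\quad\text{in particular }\mathrm{Div}(e_0xy)\iff j(x)=j(y);\tag{2}$$
$$2x>T_{j(x)}.\tag{3}$$
Moreover there is a $\Delta_0$ formula $\mathrm{Less}(x,y)$ with
$$\mathrm{Less}(x,y)\iff j(x)<j(y)\qquad\text{for }x,y\text{ in }\mathrm{Pt}.\tag{4}$$

*Proof.* (2) As $x,y$ have zero constant term, the only possibly non-special monomial in $e_ixy$ is $e_iT_{j(x)}T_{j(y)}$, with nonzero coefficient. It is special if $j(x)=j(y)$, and otherwise iff $\{j(x),j(y)\}\in R_i$.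

(3) $T_{j(x)}$ occurs in $x$ with a nonzero integer coefficient. Either it is the leading monomial, and then its coefficient is $\ge1$, or the leading monomial is larger. In both cases $2x-T_{j(x)}>0$.

(4) Let $\mathrm{Less}(x,y)$ be
$$\mathrm{Pt}(x)\wedge\mathrm{Pt}(y)\wedge\forall y'\le2y\,[\mathrm{Pt}(y')\wedge\mathrm{Div}(e_0yy')\to\exists x'<y'(\mathrm{Pt}(x')\wedge\mathrm{Div}(e_0xx')\wedge\neg\mathrm{Div}(e_0x'y'))].$$
By (2) it says: each code $y'\le2y$ of $j(y)$ has below it a code $x'$ of $j(x)$, and $j(x)\ne j(y)$ whenever such a $y'$ exists. If $j(x)<j(y)$ and $j(y')=j(y)$, then by (3) $2y'>T_{j(y)}>2T_{j(x)}$, so $x'=T_{j(x)}$ works. If $j(x)=j(y)$, then $y'=y$ refutes the formula. If $j(x)>j(y)$, take $y'=T_{j(y)}<2y$: any $x'$ with $j(x')=j(x)$ has $2x'>T_{j(x)}>2y'$, so the formula fails. $\square$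

## The pair for $n=0$, and why it is useless for $n=1$

Let
$$C=\omega_1\times\mathbb Q\ \text{(lexicographic)},\qquad L=C+\mathbb Q,\qquad L'=C+\{a\}+\mathbb Q=L\cup\{a\}.\tag{5}$$
Both $L,L'$ are dense without endpoints; $C$ is an initial segment of both, without maximum, of cofinality $\omega_1$; $L\setminus C$ is nonempty without least element; $C=L'_{<a}$. So $a$ marks the end of $C$ in $L'$, and nothing marks it in $L$.

For a linear order $u$ let $u^\sharp=\{l^\sharp:l\in u\}$ be a disjoint copy and $\mathbb J(u)=\{b_1,b_2\}\cup u\cup u^\sharp$, ordered by $b_1<b_2<u<u^\sharp$, with $R_0=\emptyset$, $R_1=\{\{l,l^\sharp\}:l\in u\}$ and $R_2=\{\{b_1,l^\sharp\}:l\in u\}$. Put $J=\{b_1,b_2\}\cup L\cup C^\sharp$ and $J'=\{b_1,b_2\}\cup L'\cup C^\sharp$, initial segments of $\mathbb J(L)$ and $\mathbb J(L')$, and $M=A_J^{\ge0}\subseteq K=A_{J'}^{\ge0}$. By Lemma 4(b), the elements $T_{c^\sharp}$, $c\in C$, are cofinal in both.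

*$M\prec_{\Delta_0}K$.* A finite partial order isomorphism $p$ from $L$ to $L'$ induces an isomorphism of index orders and so of rings $A_{\mathbb J(\mathrm{dom}\,p)}\cong A_{\mathbb J(\mathrm{ran}\,p)}$. As $L,L'$ are dense without endpoints, these maps form a back-and-forth system between $A_{\mathbb J(L)}^{\ge0}$ and $A_{\mathbb J(L')}^{\ge0}$, so they preserve all formulas there. Identity maps on finite $u\subseteq L$ belong to the system. Since $M$ and $K$ are initial segments of these two models, they agree on $\Delta_0$ formulas with parameters in $M$.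

*$K\not\models\mathbf{Coll}(\Sigma_1)$.* Let $\Gamma_0(y)$ be $\mathrm{Pt}(y)\wedge\neg\mathrm{Div}(e_0yT_{b_1})\wedge\mathrm{Div}(e_2yT_{b_1})$; by (2) it says $j(y)\in C^\sharp$. Consider the pairs $(x,y)$ such that, if $j(x)$ is defined and different from $a,b_1,b_2$, then $\Gamma_0(y)$ and $\mathrm{Div}(e_1xy)$. This is $\Delta_0$. If $x<T_a$ and $j(x)$ is defined, then $T_{j(x)}<2T_a$ by (3), so $j(x)\le a$; hence if $j(x)\neq a,b_1,b_2$, then $c=j(x)\in C$ and $y=T_{c^\sharp}$ works. For $x=T_c$ every $y$ that works has $j(y)=c^\sharp$, so $2y>T_{c^\sharp}$, and these $y$ have no common bound. The parameter $T_a$ is not in $M$, as the Remark after Lemma 2 demands.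

That $M\models\mathbf{Coll}(\Sigma_1)$ is the case $n=0$ of the last step of the proof of Theorem 1 below. The reason is that in $L$ a finite tuple which escapes upward in $C$ can be replaced by one fixed tuple in $L\setminus C$.

*This $M$ does not satisfy $\mathbf{Coll}(\Sigma_2)$.* So the same pair does not prove Theorem 1 for $n=1$. Fix $l\in L\setminus C$. Let $\theta(x,y)$ say: if $j(x)$ is defined and $\ne b_1,b_2$, then $(\Gamma_0(y)\wedge\mathrm{Div}(e_1xy))\vee\forall w\,\neg(\Gamma_0(w)\wedge\mathrm{Div}(e_1xw))$. This is $\Pi_1$. For $x<T_l$ we have $j(x)\in L$ in the relevant case. If $j(x)=c\in C$, take $y=T_{c^\sharp}$; if $j(x)\in L\setminus C$, the second disjunct holds. So $M\models\forall x<T_l\,\exists y\,\theta(x,y)$. For $x=T_c$ with $c\in C$, the second disjunct fails, and $y$ must satisfy $2y>T_{c^\sharp}$. So there is no bound.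

The point of failure is that the cut $C$ of $L$ is $\Sigma_1$-definable in $M$: an $l\in L$ lies in $C$ iff some code above is labeled by $l$. To get $\mathbf{Coll}(\Sigma_{n+1})$ in $M$ we must put many more elements above $L$, so that every $l\in L$ labels some of them, and so that the honest elements, one for each $c\in C$, can only be recognized by a $\Pi_n$ formula. We build this one quantifier at a time.

## Trees of finitely supported words

**Definition 7 (layered orders).** A $k$-layered order labeled by a linear order $L$ is $\mathcal E=(E,<,\sqsubseteq_1,\dots,\sqsubseteq_k,\lambda)$, where $<$ is a linear order, each $\sqsubseteq_j$ is a binary relation contained in $\le$, and $\lambda:E\to L$. An embedding $f:\mathcal E\to\mathcal E'$ preserves $<$ and, in both directions, all $\sqsubseteq_j$, and satisfies $\lambda(f(X))=p(\lambda(X))$ for a given order embedding $p$ of the label orders.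

**Definition 8 (the word construction $W$).** $W(\mathcal E)$ is the set of pairs $\sigma=(S,X)$ with $X\in E$ and $S:E_{<X}\to\mathbb Q$ of finite support. Regard $\sigma$ as the word on $E_{\le X}$ with value $S(Y)$ at $Y<X$ and the symbol $*$ at its *end* $X$, where $*<q$ for all $q\in\mathbb Q$. Words are compared by their values at the least point of difference. For $\sigma=(S,X)$, $\sigma'=(S',X')$ put
$$\sigma\sqsubseteq_1\sigma'\iff X\le X'\text{ and }S'{\restriction}E_{<X}=S,\qquad\sigma\sqsubseteq_{j+1}\sigma'\iff\sigma\sqsubseteq_1\sigma'\text{ and }X\sqsubseteq_jX'\quad(1\le j\le k),$$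
and $\lambda(\sigma)=\lambda(X)$.

For example, let $E=\{1<2\}$. The words are $*$ (end $1$) and $q*$ for $q\in\mathbb Q$ (end $2$). The order is $*$ first, then the $q*$ by the size of $q$; and $*\sqsubseteq_1q*$, while distinct $q*,q'*$ are $\sqsubseteq_1$-incomparable.

**Lemma 6.** $W(\mathcal E)$ is a $(k+1)$-layered order, $\sqsubseteq_1$ is a partial order on it, and an embedding $f:\mathcal E\to\mathcal E'$ induces an embedding $W(f)$, functorially, by $W(f)(S,X)=(f_*S,f(X))$, where $f_*S$ is $S\circ f^{-1}$ on $f[E_{<X}]$, extended by $0$.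

*Proof.* Two distinct words have a least point of difference, lying in both domains: if $X<X'$, they differ at $X$ and at only finitely many points below $X$; if $X=X'$, the set of differences is finite and nonempty. For transitivity let $\sigma<\sigma'<\sigma''$ with least differences $z_1$ (of $\sigma,\sigma'$) and $z_2$ (of $\sigma',\sigma''$), and $z=\min(z_1,z_2)$. All three words are defined at $z$ and agree below $z$, and $\sigma(z)\le\sigma'(z)\le\sigma''(z)$ with at least one strict inequality; so $\sigma<\sigma''$. Clearly $\sqsubseteq_1$ is a partial order. If $\sigma\sqsubset_1\sigma'$, then $X<X'$ and the first difference is at $X$, where $\sigma$ has $*$; so $\sigma<\sigma'$. Hence all $\sqsubseteq_j$ are contained in $\le$.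

If two words first differ at $z$, their images agree below $f(z)$, namely at points outside the range of $f$ (both are $0$) and at $f(y)$, $y<z$; and at $f(z)$ they have the old values. So $W(f)$ preserves $<$. Also $X\le X'$ iff $f(X)\le f(X')$, and for $X\le X'$ the restriction of $f_*S'$ to points below $f(X)$ is $f_*(S'{\restriction}E_{<X})$, which equals $f_*S$ iff $S'{\restriction}E_{<X}=S$. So $\sqsubseteq_1$ is preserved in both directions, hence also $\sqsubseteq_{j+1}$, and labels are carried along. Functoriality is clear. $\square$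

For $\nu\in W(\mathcal E)$ let $\mathrm{Des}(\nu)=\{\sigma:\nu\sqsubset_1\sigma\}$; its elements are $>\nu$. The next lemma will let us change an automorphism inside $\mathrm{Des}(\nu)$ only.

**Lemma 7.** Let $\tau\notin\mathrm{Des}(\nu)$ and $\sigma\in\mathrm{Des}(\nu)$. Whether $\tau<\sigma$ does not depend on $\sigma$; $\tau\sqsubseteq_1\sigma$ iff $\tau\sqsubseteq_1\nu$; never $\sigma\sqsubseteq_1\tau$.

*Proof.* If $\tau\sqsubseteq_1\nu$, then $\tau\sqsubset_1\sigma$ and $\tau<\sigma$ for all such $\sigma$. If $\tau\not\sqsubseteq_1\nu$, then also $\nu\not\sqsubseteq_1\tau$, since $\tau\ne\nu$ and $\tau\notin\mathrm{Des}(\nu)$. Then the first difference $z$ of $\tau,\nu$ is strictly below both ends, for if $z$ were the end of one of them, that one would be $\sqsubseteq_1$ the other. As $\sigma$ agrees with $\nu$ below the end of $\nu$, also $\tau,\sigma$ first differ at $z$, where $\sigma$ has the value of $\nu$, and $z$ is below the ends of $\tau$ and $\sigma$. So $\tau,\sigma$ are $\sqsubseteq_1$-incomparable, and whether $\tau<\sigma$ is decided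 by $\tau(z)$ and $\nu(z)$. $\square$

**Definition 9 (bases, left words).** For $\sigma=(S,X)\in W(\mathcal E)$ let $b(\sigma)=X$ if $S=0$, and $b(\sigma)=\min\operatorname{supp}S$ otherwise. Call $\sigma$ *left* if $S=0$ or $S(b(\sigma))<0$. For $h\subseteq E$ let $W_h=\{\sigma\text{ left}:b(\sigma)\in h\}$. Let $\iota(X)=(0,X)$.

So a left word either stays on the zero branch until its end, or leaves it to the left at its base. In the example $E=\{1<2\}$, the left words are $*$ (base $1$), $0*$ (base $2$) and $q*$ with $q<0$ (base $1$), and $W_{\{1\}}=\{*\}\cup\{q*:q<0\}$. Clearly $W(f)\sigma$ is left iff $\sigma$ is, $b(W(f)\sigma)=f(b(\sigma))$, and $W(f)\iota(X)=\iota(f(X))$. Also $\iota$ preserves $<$ and $\lambda$.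

The next lemma is the mechanism for hiding: passing from $g$ to $W_g$ buries $g$, and one universal quantifier over $W_g$ recovers it.

**Lemma 8.** Let $g\subseteq E$ be a nonempty initial segment without last element. Then $W_g$ is a nonempty initial segment of $W(\mathcal E)$ without last element, and $\iota[g]$ is cofinal in it. Moreover
$$\{v\in W_g:\forall w\in W_g\,(v<w\to v\sqsubseteq_1w)\}=\iota[g].$$

*Proof.* *Initial segment.* Let $\sigma'=(S',X')<\sigma=(S,X)\in W_g$, $y=b(\sigma)\in g$. Suppose first $\sigma'\sqsubset_1\sigma$, so $S'=S{\restriction}E_{<X'}$. If $X'\le y$, then $S'=0$ and $b(\sigma')=X'\in g$. If $X'>y$, then $X>y$, so $S\ne0$, and $\sigma'$ is left with base $y$. Otherwise $\sigma,\sigma'$ are $\sqsubseteq_1$-incomparable (as $\sigma\sqsubset_1\sigma'$ would give $\sigma<\sigma'$). Let $z$ be the first difference; then $z<X,X'$ and $S'(z)<S(z)$. If $S=0$, then $z<X=y$ and $S'(z)<0$ with $S'$ zero below $z$, so $\sigma'$ is left with base $z\in g$. Let $S\ne0$. For $z<y$ the same holds, as $S(z)=0$. For $z=y$, $S'(y)<S(y)<0$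 and the base is $y$. For $z>y$, $S'(y)=S(y)<0$ and the base is $y$. In each case $\sigma'\in W_g$.

*Cofinality.* Let $\sigma=(S,X)\in W_g$, $y=b(\sigma)$, and $X'\in g$ with $X'>y$. Then $\sigma<\iota(X')\in W_g$: if $S=0$, then $X=y<X'$ and $\sigma\sqsubset_1\iota(X')$; otherwise the first difference is at $y$, where $S(y)<0$. So $\iota[g]$ is cofinal and $W_g$ has no last element.

*Last claim.* Let $X\in g$ and $w=(S,X_w)\in W_g$, $w>\iota(X)$. If $S=0$, then $X<X_w$ and $\iota(X)\sqsubseteq_1w$. If $S\ne0$ and $y=b(w)<X$, then $w$ first differs from $\iota(X)$ at $y$, with $S(y)<0$, so $w<\iota(X)$, a contradiction; hence $y\ge X$, $X_w>X$, and $\iota(X)\sqsubseteq_1w$. Conversely let $\sigma=(S,X_\sigma)\in W_g$ with $S\ne0$. Take $X'\in g$ above $b(\sigma)$. Then $\iota(X')>\sigma$, but $\sigma\not\sqsubseteq_1\iota(X')$, since they differ at $b(\sigma)<X_\sigma,X'$. $\square$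

**Iterating.** For a linear order $L$ put $E^0(L)=(L,<,\mathrm{id})$ and $E^{k+1}(L)=W(E^k(L))$. So $E^k(L)$ carries $\sqsubseteq_1,\dots,\sqsubseteq_k$. For $u\subseteq L$ regard $E^k(u)\subseteq E^k(L)$ via the embedding induced by the inclusion. By finiteness of supports and induction on $k$, $E^k(L)=\bigcup\{E^k(u):u\subseteq L\text{ finite}\}$. For finite $u$, $E^k(u)$ is countable. An order isomorphism $p:u\to u'$ of finite sets induces an isomorphism $E^k(p):E^k(u)\to E^k(u')$, and $p\subseteq q$ gives $E^k(p)\subseteq E^k(q)$ by functoriality.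

Fix $n\ge0$, and let $C\subseteq L$ be a nonempty initial segment without maximum. Define $g_0=C$, $g_{k+1}=W_{g_k}\subseteq E^{k+1}(L)$. By Lemma 8 each $g_k$ is a nonempty initial segment of $E^k(L)$ without last element, and $\iota^k[C]$ is cofinal in $g_k$. We also need iterated bases. For $m\le k$ let $h^m_m=E^m(L)$, $h^{k+1}_m=W_{h^k_m}$, and define $\beta_m:h^k_m\to E^m(L)$ by $\beta_m=\mathrm{id}$ for $k=m$ and $\beta_m(\sigma)=\beta_m(b(\sigma))$ for $k>m$. Thus $h^k_m$ consists of the $\sigma$ that are left at the levels $k,k-1,\dots,m+1$ when one passes to bases, and $\beta_m$ is the base reached at level $m$. By induction on $k$,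
$$g_k=\{\sigma\in h^k_m:\beta_m(\sigma)\in g_m\}\qquad(m\le k),\tag{6}$$
since $\sigma\in g_{k+1}$ iff $\sigma$ is left and $b(\sigma)\in g_k$, i.e. iff $\sigma$ is left, $b(\sigma)\in h^k_m$ and $\beta_m(b(\sigma))\in g_m$.

Since induced maps preserve "left" in both directions and commute with $b$, the maps $E^n(p)$ preserve membership in each $h^n_m$, in both directions. For the same reason, if $L\subseteq L'$ and $C$ is an initial segment of both, then $g_k(C)$ computed in $E^k(L)$ is the intersection of $E^k(L)$ with $g_k(C)$ computed in $E^k(L')$.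

**Lemma 9.** Let $G_0=g_n$ and $G_i=\{v\in G_{i-1}:\forall w\in G_{i-1}(v<w\to v\sqsubseteq_iw)\}$ for $1\le i\le n$. Then $G_n=\iota^n[C]$, and $\lambda(\iota^n(c))=c$.

*Proof.* Write $G_i(g_k)$ for the analogous sets in $g_k$, $i\le k$. By Lemma 8, $G_1(g_{k+1})=\iota[g_k]=\iota[G_0(g_k)]$. The map $\iota$ preserves $<$ and $\lambda$, and $\iota(X)\sqsubseteq_{i+1}\iota(X')$ iff $X\sqsubseteq_iX'$, for $X\le X'$. So by induction on $i$, $G_{i+1}(g_{k+1})=\iota[G_i(g_k)]$. Hence $G_n(g_n)=\iota[G_{n-1}(g_{n-1})]=\dots=\iota^n[G_0(g_0)]=\iota^n[C]$. $\square$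

## Shifting foreign words into the cut

We now show that existential quantifiers do not see the cut. Look at $n=1$. For $l\in L\setminus C$ the word $\iota(l)$ is left with base $l$, so it is not in $g_1$. Choose $Y\in C$ and subtract $1$ from the value at $Y$ of every word that extends $\iota(Y)$ properly. Then $\iota(l)$ becomes a word with first nonzero value $-1$ at $Y$; it lies in $g_1$ and still has label $l$. So "some element of $g_1$ has label $l$" no longer defines $C$. The price is that this automorphism does not preserve $h^1_0$: a word that is zero below $Y$ with value $\frac12$ at $Y$ is not left, and becomes left. The next lemma does this at an arbitrary level and keeps track of the price.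

**Lemma 10.** Let $0\le i<n$ and $Y\in g_i$. There is an automorphism $\Psi$ of $E^n(L)$ (preserving $<,\sqsubseteq_1,\dots,\sqsubseteq_n,\lambda$) such that:

(1) $\Psi(\sigma)=\sigma$ if $\sigma\in h^n_i$ and $\beta_i(\sigma)<Y$;

(2) $\Psi(\sigma)\in g_n$ if $\sigma\in h^n_i$ and $\beta_i(\sigma)>Y$;

(3) $\Psi[h^n_m]=h^n_m$ for $i+1\le m\le n$.

*Proof.* Put $Y^i=Y$, $Y^{k+1}=\iota(Y^k)$. For $i<k\le n$ we define an automorphism $\Psi^k$ of $E^k=E^k(L)$ which is the identity outside $\mathrm{Des}(Y^k)$, and let $\Psi=\Psi^n$.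

**Step 1: the shift at level $i+1$.** On $\mathrm{Des}(Y^{i+1})=\{(S,X):X>Y,\ S{\restriction}E^i_{<Y}=0\}$ put $\Psi^{i+1}(S,X)=(S-e_Y,X)$, where (here only) $e_Y$ is the function with value $1$ at $Y$ and $0$ elsewhere. This permutes $\mathrm{Des}(Y^{i+1})$ and preserves $<,\sqsubseteq_1$ there, since all values at the point $Y$, which lies below all ends, are changed by the same amount. Relations $<,\sqsubseteq_1$ between an element of $\mathrm{Des}(Y^{i+1})$ and one outside it are preserved by Lemma 7. The ends $X$ are unchanged, so all $\sqsubseteq_{j+1}$ and $\lambda$ are preserved.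

**Step 2: lifting from level $k$ to level $k+1$.** Elements of $\mathrm{Des}(Y^k)$ are $>Y^k$, so $\Psi^k$ fixes all elements $\le Y^k$. Hence $W(\Psi^k)$ is an automorphism of $E^{k+1}$ fixing $Y^{k+1}=(0,Y^k)$, and so it permutes $\mathrm{Des}(Y^{k+1})$. Let $\Psi^{k+1}=W(\Psi^k)$ on $\mathrm{Des}(Y^{k+1})$ and the identity elsewhere. By Lemma 7, $<$ and $\sqsubseteq_1$ are preserved. For $\sqsubseteq_{j+1}$ only mixed pairs need a check. Let $\tau=(S',X')\notin\mathrm{Des}(Y^{k+1})$, $\sigma=(S,X)\in\mathrm{Des}(Y^{k+1})$ and $\tau\sqsubseteq_1\sigma$. Then $\tau\sqsubseteq_1Y^{k+1}$ by Lemma 7, so $X'\le Y^k$ is fixed by $\Psi^k$, and $X'\sqsubseteq_jX\iff X'\sqsubseteq_j\Psi^k(X)$. As $\Psi^k(X)$ is the end of $\Psi^{k+1}\sigma$, all $\sqsubseteq_{j+1}$ are preserved. And $\lambda$ is preserved since $\Psi^k$ preserves it.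

**Step 3: bases decide the position relative to $Y^k$.** We claim, for $k\ge i$ and $\sigma\in h^k_i$:
$$\beta_i(\sigma)<Y\Rightarrow\sigma<Y^k;\qquad\beta_i(\sigma)>Y\Rightarrow\sigma>Y^k,\text{ and }\sigma\in\mathrm{Des}(Y^k)\text{ if }k>i.\tag{7}$$
For $k=i$ this is trivial. Let $\sigma=(S,X)\in h^{k+1}_i$, $b=b(\sigma)\in h^k_i$, so $\beta_i(b)=\beta_i(\sigma)$. In the first case $b<Y^k$ by induction. If $S=0$, then $\sigma=\iota(b)<\iota(Y^k)=Y^{k+1}$. If $S\ne0$, the first difference from $Y^{k+1}$ is at $b$, with $S(b)<0$; so $\sigma<Y^{k+1}$. In the second case $b>Y^k$, so $X\ge b>Y^k$ and $S$ vanishes at all points $\le Y^k$; thus $\sigma\in\mathrm{Des}(Y^{k+1})$ and $\sigma>Y^{k+1}$.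

**Step 4: the three properties.** (1) follows from (7), as elements $<Y^n$ are outside $\mathrm{Des}(Y^n)$.

(2) We show by induction on $k>i$ that $\Psi^k\sigma\in g_k$ for $\sigma\in h^k_i$ with $\beta_i(\sigma)>Y$. By (7), $\sigma\in\mathrm{Des}(Y^k)$. For $k=i+1$: $\sigma=(S,X)$ with $b(\sigma)>Y$, so $S-e_Y$ has minimal support point $Y\in g_i$ with value $-1$; hence $\Psi^{i+1}\sigma\in W_{g_i}=g_{i+1}$. For $k+1$: $\Psi^{k+1}\sigma=W(\Psi^k)\sigma$ is left with base $\Psi^k(b(\sigma))\in g_k$.

(3) We show $\Psi^k[h^k_m]=h^k_m$ by induction on $k\ge m$; $k=m$ is trivial. Let $\sigma\in h^{k+1}_m$; here $k\ge m\ge i+1$. If $\sigma\in\mathrm{Des}(Y^{k+1})$, then $\Psi^{k+1}\sigma=W(\Psi^k)\sigma$ is left with base $\Psi^k(b(\sigma))\in h^k_m$; otherwise $\sigma$ is fixed. So $\Psi^{k+1}[h^{k+1}_m]\subseteq h^{k+1}_m$. The inverse has the same form, with $(\Psi^k)^{-1}$, so equality holds. $\square$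

## Transfer of $\Sigma_n$ formulas along finite partial isomorphisms

For a linear order $L$ (finite ones included) let $\mathbb J(L)=\{b_1,b_2\}\cup L\cup E^n(L)$ (disjoint union), ordered by $b_1<b_2<L<E^n(L)$, with $r=n+2$ and

* $R_0=\emptyset$, and $R_i=\{\{\sigma,\sigma'\}:\sigma,\sigma'\in E^n(L),\ \sigma<\sigma',\ \sigma\sqsubseteq_i\sigma'\}$ for $1\le i\le n$;
* $R_{n+1}=\{\{l,\sigma\}:l\in L,\ \sigma\in E^n(L),\ \lambda(\sigma)=l\}$;
* $R_{n+2}=\{\{b_1,\sigma\}:\sigma\in E^n(L)\}$.

For $n=0$ this is the system of the $n=0$ pair. Let $A(L)=A_{\mathbb J(L)}$. For finite $u\subseteq L$, $A(u)\subseteq A(L)$, and every element of $A(L)$ lies in some such $A(u)$.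

From now on $L,L'$ are dense linear orders without endpoints, and $C\subseteq L$, $C'\subseteq L'$ are nonempty initial segments without maximum. Let $J(L,C)=\{b_1,b_2\}\cup L\cup g_n(C)$, an initial segment of $\mathbb J(L)$, and $M(L,C)=A_{J(L,C)}^{\ge0}$, an initial segment of $A(L)^{\ge0}$.

**Definition 10 (good maps).** Let $\mathrm{Aut}_i(L)$ be the group of automorphisms $\Theta$ of $E^n(L)$ (with $\lambda(\Theta\sigma)=\lambda(\sigma)$) such that $\Theta[h^n_m]=h^n_m$ for $i\le m\le n$. So $\mathrm{Aut}_0\subseteq\dots\subseteq\mathrm{Aut}_n$. An *$i$-good map* from $L$ to $L'$ is a pair $(p,\varphi)$ where $p:u\to u'$ is an order isomorphism between finite $u\subseteq L$, $u'\subseteq L'$, and $\varphi=\Theta'\circ E^n(p)\circ\Theta$ with $\Theta\in\mathrm{Aut}_i(L)$, $\Theta'\in\mathrm{Aut}_i(L')$; so $\mathrm{dom}\,\varphi=\Theta^{-1}[E^n(u)]$ and $\mathrm{ran}\,\varphi=\Theta'[E^n(u')]$.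

For example, $(p,E^n(p))$ is $0$-good for every finite partial order isomorphism $p$, with $\Theta,\Theta'$ the identity. The $\Psi$ of Lemma 10 is in $\mathrm{Aut}_{i+1}(L)$.

An $i$-good map preserves in both directions $<$, all $\sqsubseteq_j$, and membership in $h^n_m$ for $m\ge i$; and $\lambda(\varphi\sigma)=p(\lambda\sigma)$. So $\mathrm{id}_{\{b_1,b_2\}}\cup p\cup\varphi$ respects the order and the $R_j$, and by Lemma 4(c) it induces an isomorphism $\varphi^A$ from the ordered subring $A_{\{b_1,b_2\}\cup u\cup\mathrm{dom}\,\varphi}$ of $A(L)$ onto the ordered subring $A_{\{b_1,b_2\}\cup u'\cup\mathrm{ran}\,\varphi}$ of $A(L')$. Inverses of $i$-good maps are $i$-good. Since $L,L'$ are dense without endpoints and $E^n(L)=\bigcup_uE^n(u)$, every $i$-good map extends (by extending $p$ and keeping $\Theta,\Theta'$) to one such that the domain, or the range, of $\varphi^A$ contains any given finitely many elements of $A(L)$, resp. $A(L')$.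

**Lemma 11.** Let $0\le i\le n$, let $(p,\varphi)$ be $i$-good, let $\bar f\in M(L,C)$ be in the domain of $\varphi^A$, with $\varphi^A(\bar f)\in M(L',C')$. Then for every $\Sigma_{n-i}$ formula $\psi$:
$$M(L,C)\models\psi(\bar f)\iff M(L',C')\models\psi(\varphi^A\bar f).$$

*Proof.* Downward induction on $i$: each unbounded quantifier will cost one level of goodness.

**Step 1: $i=n$.** This is the $\Delta_0$ case. $\Delta_0$ formulas have the same truth value in $M(L,C)$ and in $A(L)^{\ge0}$, of which it is an initial segment; similarly for $L'$. The maps $\varphi^A$ for $n$-good $(p,\varphi)$, restricted to non-negative elements, form a back-and-forth system of partial isomorphisms between $A(L)^{\ge0}$ and $A(L')^{\ge0}$, hence preserve all formulas there.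

**Step 2: pulling a witness back, for $i<n$.** Let $\psi=\exists\bar x\,\chi$ with $\chi\in\Pi_{n-i-1}$, and let $M(L',C')\models\chi(\bar y,\varphi^A\bar f)$ with $\bar y\in M(L',C')$. Extend $\varphi$ so that $\bar y$ is in the range of $\varphi^A$, and let $\bar x^\circ=(\varphi^A)^{-1}(\bar y)\in A(L)^{\ge0}$. It need not lie in $M(L,C)$. Let $F_1,F_2\subseteq E^n(L)$ be the finite sets of indices from $E^n(L)$ occurring in $\bar f$, $\bar x^\circ$, respectively. Then $F_1\subseteq g_n(C)\subseteq h^n_i$ by (6). As $\varphi[F_2]\subseteq g_n(C')\subseteq h^n_i(L')$, also $F_2\subseteq h^n_i$.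

**Step 3: shifting the witness into $M(L,C)$.** Choose $Y\in g_i(C)$ above all $\beta_i(\sigma)$ ($\sigma\in F_1\cup F_2$) that lie in $g_i(C)$, and take $\Psi$ from Lemma 10. By (6) and Lemma 10(1), $\Psi$ fixes $F_1$ pointwise. Let $\sigma\in F_2$. If $\beta_i(\sigma)\in g_i$, then $\sigma\in g_n$ and $\Psi\sigma=\sigma$. Otherwise $\beta_i(\sigma)>Y$, as $g_i$ is an initial segment, and $\Psi\sigma\in g_n$ by Lemma 10(2). Let $\Psi^A$ be the automorphism of $A(L)$ induced by $\Psi$ on $E^n(L)$ and the identity on $\{b_1,b_2\}\cup L$. Then $\bar x:=\Psi^A(\bar x^\circ)\in M(L,C)$ and $\Psi^A\bar f=\bar f$.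

**Step 4: applying the induction hypothesis.** By Lemma 10(3), $\Psi\in\mathrm{Aut}_{i+1}(L)$. So $\varphi_1=\varphi\circ\Psi^{-1}$ (with the same $p$) is $(i+1)$-good, $\varphi_1^A(\bar f)=\varphi^A(\bar f)$ and $\varphi_1^A(\bar x)=\bar y$. By the induction hypothesis for $i+1$, which applies to $\Sigma_{n-i-1}$ and so also to $\Pi_{n-i-1}$ formulas, $M(L,C)\models\chi(\bar x,\bar f)$. So $M(L,C)\models\psi(\bar f)$. The converse follows by applying this to the inverse map. $\square$

We shall use Lemma 11 for $i=0$ and $\varphi=E^n(p)$ with $p$ any finite partial order isomorphism; it then covers all $\Sigma_n$ formulas.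

## Proof of Theorem 1

Fix $n\ge0$ and take $C,L,L'$ as in (5). Let
$$M=M(L,C),\qquad K=M(L',C).$$
For $c\in C$ let $t^c=T_{\iota^n(c)}$. The sequence $t^c$ is increasing, and it is cofinal in $M$ and in $K$, since $\iota^n[C]$ is cofinal in $g_n(C)$, which has no last element (Lemma 4(b)).

**Step 1: $M\prec^{\mathrm{cof}}_{\Delta_0}K$.** Since $g_n(C)$ computed in $E^n(L)$ is the trace of $g_n(C)$ computed in $E^n(L')$, $J(L,C)\subseteq J(L',C)$ with induced order and relations, and $M$ is a cofinal substructure of $K$. Given $\bar f\in M$, choose a finite $u\subseteq L$ with $\bar f\in A(u)$ and apply Lemma 11 to $p=\mathrm{id}_u$ viewed as a map from $L$ to $L'$. Then $\varphi^A\bar f=\bar f$, so $\bar f$ satisfies the same $\Delta_0$ (indeed $\Sigma_n$) formulas in $M$ and $K$.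

**Step 2: a $\Pi_n$ definition of $\iota^n[C]$ in $K$.** We recover the honest elements by $n$ universal quantifiers. Put
$$\Gamma_0(y):\ \mathrm{Pt}(y)\wedge\neg\mathrm{Div}(e_0yT_{b_1})\wedge\mathrm{Div}(e_{n+2}yT_{b_1}),$$
$$\Gamma_i(y):\ \Gamma_{i-1}(y)\wedge\forall w\,(\neg\Gamma_{i-1}(w)\vee\neg\mathrm{Less}(y,w)\vee\mathrm{Div}(e_iyw))\quad(1\le i\le n).$$
By induction $\Gamma_i\in\Pi_i$. In $K$, $\Gamma_i(y)$ holds iff $\mathrm{Pt}(y)$ and $j(y)\in G_i$, with $G_i$ as in Lemma 9 for $g_n(C)\subseteq E^n(L')$. For $i=0$ this holds by (2): $j(y)\ne b_1$ and $\{b_1,j(y)\}\in R_{n+2}$. For the step, $j(w)$ runs through all of $G_{i-1}$ as $w$ runs through the elements with $\Gamma_{i-1}(w)$, and when $j(y)<j(w)$, which is $\mathrm{Less}(y,w)$ by (4), $\mathrm{Div}(e_iyw)$ says $j(y)\sqsubseteq_ij(w)$. So by Lemma 9, $\Gamma_n(y)$ iff $\mathrm{Pt}(y)$ and $j(y)\in\iota^n[C]$.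

**Step 3: $K\not\models\mathbf{Coll}(\Sigma_{n+1})$.** The parameter $T_a$ bounds the codes of elements of $C$. Let $\mathrm{Pre}(x)$ be $\mathrm{Pt}(x)\wedge\neg\mathrm{Div}(e_0xT_a)\wedge\neg\mathrm{Div}(e_0xT_{b_1})\wedge\neg\mathrm{Div}(e_0xT_{b_2})$, and
$$\theta(x,y):\ \neg\mathrm{Pre}(x)\vee(\Gamma_n(y)\wedge\mathrm{Div}(e_{n+1}xy)),$$
which is (equivalent to) a $\Pi_n$ formula with parameters. Let $x<T_a$ and $\mathrm{Pre}(x)$. By (3), $T_{j(x)}<2T_a$, so $j(x)\le a$; as $j(x)\ne a,b_1,b_2$, $j(x)\in L'_{<a}=C$, and $y=t^{j(x)}$ satisfies $\theta(x,y)$ because $\lambda(\iota^n(c))=c$. So $K\models\forall x<T_a\,\exists y\,\theta(x,y)$. Given $v\in K$, choose $c\in C$ with $t^c>2v$ and let $x=T_c<T_a$; $\mathrm{Pre}(x)$ holds. If $\theta(x,y)$, then $j(y)=\iota^n(c')$ for some $c'\in C$. By (2), and since $j(x)\in L'$ and $j(y)\in E^n(L')$ are different, $c'=\lambda(j(y))=c$. So $2y>t^c>2v$ and $y>v$. Hence there is no bound, and $\mathbf{Coll}(\Sigma_{n+1})$ fails in $K$.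

It remains to show $M\models\mathbf{Coll}(\Sigma_{n+1})$. Suppose not. By (1) there are $\theta\in\Pi_n$ and $\bar z,\bar u\in M$ with
$$M\models\forall\bar x<\bar u\,\exists\bar y\,\theta(\bar x,\bar y,\bar z),\tag{8}$$
and for each $c\in C$ some $\bar x_c<\bar u$ in $M$ such that $M\models\neg\theta(\bar x_c,\bar y,\bar z)$ for all $\bar y<t^c$ (otherwise $t^c$ would be a bound). We shall produce one $\bar x^*$ that has the same property for all $c$ at once.

**Step 4: thinning out the counterexamples $\bar x_c$.** We want uncountably many of them to look alike. Fix a finite $u_0\subseteq L$ with $\bar z,\bar u\in A(u_0)$. For each $c$ choose $u_c=\{l^c_1<\dots<l^c_{r_c}\}\subseteq L$ with $\bar x_c\in A(u_c)$. Let $\tilde x_c\in A(\{1,\dots,r_c\})$ be the tuple corresponding to $\bar x_c$ under $\{1,\dots,r_c\}\cong u_c$. There are only countably many possible pairs $(r_c,\tilde x_c)$, since each $E^n(\{1,\dots,r\})$, and so each $A(\{1,\dots,r\})$, is countable. Let $(c_\xi)_{\xi<\omega_1}$ be increasing and cofinal in $C$. There is an uncountable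 $\Xi\subseteq\omega_1$ on which (with $c=c_\xi$) the following are constant:

* $r_c=r$ and $\tilde x_c=\tilde x$;
* the number $s$ with $l^c_j\in C\iff j\le s$;
* the order relation (including equality) between $l^c_j$ and $e$, for each $j\le r$, $e\in u_0$.

Let $q\le s$ be maximal such that for some uncountable $\Xi_1\subseteq\Xi$ and some $d\in C$, $l^{c_\xi}_j\le d$ for all $j\le q$, $\xi\in\Xi_1$. ($q=0$ is always allowed.) Fix such $\Xi_1,d$. If $q<s$, then by maximality $\{\xi\in\Xi_1:l^{c_\xi}_{q+1}\le d'\}$ is countable for each $d'\in C$; otherwise this set and $\max(d,d')$ would show that $q+1$ is allowed. So the points numbered $1,\dots,q$ stay bounded in $C$, those numbered $q+1,\dots,s$ escape upward in $C$, and the rest lie beyond $C$.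

**Step 5: the limit tuple $\bar x^*$.** We move the escaping points just beyond $C$. Fix $\xi_1\in\Xi_1$. Let $l^*_j=l^{c_{\xi_1}}_j$ for $j\le q$ and for $j>s$. Choose $l^*_{q+1}<\dots<l^*_s$ in $L\setminus C$ below all elements of $(u_0\setminus C)\cup\{l^*_j:j>s\}$; this is possible as $L\setminus C$ is nonempty without least element. Let $u^*=\{l^*_1<\dots<l^*_r\}$ and let $\bar x^*$ be the image of $\tilde x$ under $\{1,\dots,r\}\cong u^*$; so $\bar x^*\in A(L)^{\ge0}$.

**Step 6: comparing $\bar x^*$ with a suitable $\bar x_c$.** Let $\bar y\in M$ be arbitrary. Choose $d'\in C$ with $d'>d$, $d'>e$ for all $e\in u_0\cap C$, and $\bar y<t^{d'}$. Choose $\xi\in\Xi_1$ with $c:=c_\xi>d'$ and, if $q<s$, $l^c_{q+1}>d'$; all but countably many $\xi\in\Xi_1$ qualify. Define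
$$p:u_0\cup\{d'\}\cup u^*\to u_0\cup\{d'\}\cup u_c$$
as the identity on $u_0\cup\{d'\}$ and $l^*_j\mapsto l^c_j$. This is a well-defined order isomorphism:

* for $j\le q$ and $j>s$, the relations (including equality) of $l^*_j$ and of $l^c_j$ to $u_0$ agree because $\xi,\xi_1\in\Xi$; the relations to $d'$ agree because $l^*_j,l^c_j\le d<d'$ for $j\le q$, and $l^*_j,l^c_j\notin C$ for $j>s$;
* for $q<j\le s$, both $l^*_j$ and $l^c_j$ are strictly above $d'$ and $u_0\cap C$ and strictly below $u_0\setminus C$: the first lies in $L\setminus C$ and was chosen low enough, and the second lies in $C$ and is at least $l^c_{q+1}>d'$;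
* the mutual orders agree, by the numbering.

**Step 7: transfer and contradiction.** Let $\varphi=E^n(p)$. Then $\varphi^A$ fixes $\bar z,\bar u,t^{d'}$ and maps $\bar x^*$ to $\bar x_c$. Since $\bar x_c<\bar u$, also $\bar x^*<\bar u$, and so $\bar x^*\in M$, as $M$ is an initial segment of $A(L)^{\ge0}$. Extend $p$ so that $\bar y$ is in the domain of $\varphi^A$. Then $\varphi^A(\bar y)<t^{d'}<t^c$; hence $\varphi^A(\bar y)\in M$ and $M\models\neg\theta(\bar x_c,\varphi^A(\bar y),\bar z)$ by the choice of $\bar x_c$. By Lemma 11 ($L'=L$, $C'=C$, $i=0$, the $\Sigma_n$ formula $\neg\theta$), $M\models\neg\theta(\bar x^*,\bar y,\bar z)$.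

As $\bar x^*$ does not depend on $\bar y$, $M\models\forall\bar y\,\neg\theta(\bar x^*,\bar y,\bar z)$ with $\bar x^*<\bar u$, contradicting (8). So $M\models\mathbf{Coll}(\Sigma_{n+1})$, which proves Theorem 1, and hence Theorem 2. $\square$

## Countable pairs

The construction used $\omega_1$, but the conclusion survives for countable models.

*Proof of Theorem 3(d).* View a pair as the structure $K$ with a predicate for $M$. The statements "$M\models\mathbf{PA}^-+\mathbf{Coll}(\Sigma_{n+1})$", "$M\prec_{\Delta_0}K$", "$M$ is cofinal in $K$", "$K\models\mathbf{PA}^-$" and "$K$ violates a particular instance of $\mathbf{Coll}(\Sigma_{n+1})$" are expressed by sets of first-order sentences about this structure. By the downward Löwenheim–Skolem theorem, the pair of Theorem 1 has a countable elementary substructure, which is again such a pair. The pairs for Theorem 2 are then derived from countable pairs for Theorem 1 exactly as before, by Lemmas 2 and 3. $\square$
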